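# Singularities of the isospectral Hilbert scheme: why seven and eight points are the limits

## 1. What the small diagonal predicts

Let $X$ be a smooth complex algebraic surface (irreducible, as a surface is for us) and $n\ge 2$. In $X^n$ let $\Delta_n=\bigcup_{i<j}\Delta_{ij}$ be the big diagonal, the set of $n$-tuples in which at least two points coincide, with its reduced structure and ideal sheaf $\mathcal I_{\Delta_n}$. The isospectral Hilbert scheme is the blow-up
$$B^n=\mathrm{Proj}\Big(\bigoplus_{i\ge0}\mathcal I_{\Delta_n}^i\Big)\longrightarrow X^n .$$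
As $n$ grows, $B^n$ becomes more singular. We ask how singular it is, measured by discrepancies.

**Definition (discrepancies).** Let $V$ be a normal variety with $K_V$ Cartier. A *prime divisor over $V$* is a prime divisor $F$ on a smooth $Y$ with a proper birational map $g:Y\to V$; its *centre* on $V$ is $g(F)$, and $F$ is *exceptional* over $V$ if the centre has codimension at least $2$. The discrepancy $a(F,V)$ is the coefficient of $F$ in $K_Y-g^*K_V$, and $\operatorname{discrep}(V)=\inf a(F,V)$ over all exceptional $F$. The variety $V$ is terminal, canonical, or log-canonical (lc) if $a(F,V)>0$, $\ge0$, or $\ge-1$ respectively for all exceptional $F$.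

Two textbook facts (dimension at least $2$): $\operatorname{discrep}(V)\le1$, because one may blow up a smooth centre of codimension $2$ in the smooth locus; and if some $a(F,V)<-1$ then $\operatorname{discrep}(V)=-\infty$ (Kollár–Mori, Cor. 2.31).

On a smooth variety $M$ we write $\nu_F=\operatorname{ord}_F$, $\nu_F(\mathfrak q)=\min_{f\in\mathfrak q}\nu_F(f)$ for an ideal $\mathfrak q$, and $A_M(F)=1+\nu_F(K_{Y/M})$ for the *log discrepancy*. For example, if $F$ is the exceptional divisor of the blow-up of a smooth centre of codimension $c$, then $K_{Y/M}=(c-1)F$ and $A_M(F)=c$.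

Now the first guess. The worst points of $X^n$ should be those where all $n$ points collide, that is, the small diagonal $D\cong X$. The simplest divisor above $D$ is the exceptional divisor $E_0$ of the blow-up of $X^n$ along $D$. Let $d_n$ be the sum of the degrees of the first $n$ monomials in two variables, ordered by degree. In Section 3 we compute $a(E_0,B^n)=2n-3-d_n$:

| $n$ | 2 | 3 | 4 | 5 | 6 | 7 | 8 | 9 |
|---|---|---|---|---|---|---|---|---|
| $d_n$ | 1 | 2 | 4 | 6 | 8 | 11 | 14 | 17 |
| $2n-2-d_n$ | 1 | 2 | 2 | 2 | 2 | 1 | 0 | $-1$ |
| $2n-3-d_n$ | 0 | 1 | 1 | 1 | 1 | 0 | $-1$ | $-2$ |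

For $n\ge6$ the next monomial has degree at least $3$, so $d_{n+1}-d_n\ge3$ and $2n-2-d_n\le-1$ for all $n\ge9$. If $E_0$ is the worst divisor, then $B^n$ is canonical exactly for $n\le7$ and log-canonical exactly for $n\le8$. This guess is correct.

**Theorem.** Let $X$ be a smooth complex algebraic surface, $n\ge2$.

(a) $B^n$ has canonical singularities if and only if $n\le7$; it is log-canonical if and only if $n\le8$.

(b) More precisely, $\operatorname{discrep}(B^n)=1$ for $n\le6$, $=0$ for $n=7$, $=-1$ for $n=8$, and $=-\infty$ for $n\ge9$. In particular $B^n$ is terminal if and only if $n\le6$.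

The question is a conjecture (canonical iff $n\le 7$, log-canonical if $n\le8$, not log-canonical if $n\ge9$) for which the source is Luca Scala, "Singularities of the Isospectral Hilbert Scheme", arXiv:1510.03071 (2015). The problem comes with the known facts that $B^n$ is canonical for $n\le5$, log-canonical for $n\le7$, and not log-canonical for $n\ge9$; we shall not use them.

The case $n=2$ is immediate: $B^2$ is the blow-up of the smooth diagonal of codimension $2$, hence smooth, with $\operatorname{discrep}=1$. Here $E_0$ is itself a divisor on $B^2$, so it is not exceptional and its discrepancy must be $0$, as the table says. From $n=3$ on, $E_0$ is exceptional. The case $n=3$ is done by hand in Section 4.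

Until Section 12 we take $X=\mathbb A^2$. We use the following facts from Haiman, *Hilbert schemes, polygraphs, and the Macdonald positivity conjecture*, JAMS 14 (2001).

* (H1) $B^n$ is normal and Gorenstein.
* (H2) $B^n$ is the reduced fibre product of $X^n$ and $\mathrm{Hilb}^n$ over $S^nX$ (Prop. 3.4.2, with Cor. 3.8.3). Since $X^n\to S^nX$ is finite, the projection $\rho:B^n\to\mathrm{Hilb}^n$ is finite.
* (H3) $\mathcal I_{\Delta_n}=\bigcap_{i<j}(x_i-x_j,\,y_i-y_j)$ is generated by the $S_n$-alternating polynomials (Cor. 3.8.3).

Write $M=(\mathbb A^2)^n$ with points $z=(p_1,\dots,p_n)$, $p_i=(x_i,y_i)$, and $I=I_n=\mathcal I_{\Delta_n}$, $\mu:B^n\to M$.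

## 2. Discrepancies of $B^n$ in terms of the ideal of the diagonal

**Step 1.** *This step turns discrepancies over the singular space $B^n$ into orders of vanishing on the smooth space $M$.* Let $E$ be the Cartier divisor with $I\mathcal O_{B^n}=\mathcal O(-E)$. The map $\mu$ is an isomorphism off $\operatorname{Supp}E$. Let $\Gamma$ be a component of $E$. Since $\rho$ is finite, $\rho(\Gamma)$ is irreducible and closed of dimension $2n-1$, and by (H2) it lies in the locus of non-reduced subschemes. By Briançon, the stratum of $\mathrm{Hilb}^n$ where the cycle has $\ell$ distinct points has dimension $2\ell+(n-\ell)=n+\ell$. Non-reduced means $\ell\le n-1$, and dimension $2n-1$ forces $\ell=n-1$ generically: the cycle type is $(2,1,\dots,1)$.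

So near a general point of $\mu(\Gamma)$ only one pair of points collides. There $\Delta_n=\Delta_{ij}$ is smooth of codimension $2$ and $B^n$ is its blow-up. Hence $\Gamma$ is the closure of that exceptional divisor, and both $K_{B^n}-\mu^*K_M$ and $E$ have coefficient $1$ along $\Gamma$. Both divisors are supported on $\operatorname{Supp}E$ and $B^n$ is normal, so $K_{B^n}=\mu^*K_M+E$. Pulling back to a model that carries $F$, we get
$$a(F,B^n)=A_M(F)-1-\nu_F(I)\qquad\text{for every prime divisor }F\text{ over }M. \tag{1}$$
In particular discrepancies are integers.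

## 3. The order of the ideal along $E_0$

Let $P_r$ be the space of polynomials in $x,y$ of degree at most $r$.

**Definition (admissible spaces).** Let $n\ge3$ and let $r$ satisfy $\dim P_{r-1}<n\le\dim P_r$. A space $W$ of polynomials is *admissible* if $W=P_{r-1}\oplus W_r$ with $W_r$ a space of forms of degree $r$, and $\dim W=n$. For a basis $w_1,\dots,w_n$ of $W$ put $f_W(p_1,\dots,p_n)=\det(w_j(p_i))$.

For $n=3$ and $n=6$ the only admissible spaces are $P_1$ and $P_2$. For $n=4$ they are $P_1\oplus\langle q\rangle$ with $q\neq 0$ a quadratic form. The equation $f_W=0$ says that some nonzero $w\in W$ vanishes at all the $p_i$. For $n=6$ this is the condition that six points lie on a curve of degree at most $2$.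

The polynomial $f_W$ has four properties. It is nonzero, since the $w_j$ are linearly independent. It is alternating, so it vanishes on $\Delta_n$, and $f_W\in I$. It is homogeneous of degree $d_n$ (use a basis of forms). It is invariant under simultaneous translation of the $p_i$: for $w\in W$ and a translation $t$, the polynomial $w(\cdot+t)-w$ has degree less than $\deg w\le r$, hence lies in $P_{r-1}\subset W$, so $t$ acts on $W$ unipotently, with determinant $1$.

**Step 2.** *This step computes $\nu_{E_0}(I)=d_n$ for $n\ge3$.* The alternating polynomials are spanned by the determinants $\det(m_j(p_i))$ with $m_1,\dots,m_n$ distinct monomials; each is homogeneous of degree $\sum\deg m_j\ge d_n$. By (H3) they generate $I$, so every $f\in I$ has multiplicity at least $d_n$ at $0\in D$. As $I$ is translation invariant, the same holds at every point of $D$. The order along $E_0$ is the multiplicity at a general point of $D$, so $\nu_{E_0}(f)\ge d_n$. Finally $f_W$, by translation invariance, is a nonzero form of degree $d_n$ in the coordinates $p_i-p_1$, so $\nu_{E_0}(f_W)=d_n$.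

**Step 3.** *This step gives the negative half of the theorem for $\mathbb A^2$.* Since $D$ has codimension $2n-2$, $A_M(E_0)=2n-2$, and (1) gives
$$a(E_0,B^n)=2n-3-d_n. \tag{2}$$
For $n\ge3$ the divisor $E_0$ is exceptional over $B^n$: its centre on $M$ is $D$, of dimension $2$, while a prime divisor of $B^n$ has image of dimension at least $2n-2>2$ in $M$ (it is a divisor of $M$ or maps onto some $\Delta_{ij}$, by Step 1). So $\operatorname{discrep}(B^7)\le0$, $\operatorname{discrep}(B^8)\le-1$, and for $n\ge9$ the discrepancy $a(E_0,B^n)\le-2$ gives $\operatorname{discrep}(B^n)=-\infty$.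

Is $E_0$ really the worst divisor over $D$? Here is a competitor for $n=8$. Let $F$ be given by the monomial valuation with weight $1$ on each $x_i-x_1$ and weight $2$ on each $y_i-y_1$ ($i\ge2$), so $A_M(F)=3\cdot7=21$, the sum of the weights. Put $p_i'=p_i-p_1$. Expanding each $m_j(p_1+p_i')$ in monomials of $p_i'$, one sees that every generator of $I$ is a combination, with coefficients polynomial in $p_1$, of determinants $\det(m_j'(p_i'))$ with distinct monomials $m'_j$. Such a determinant has weight at least the sum of the eight smallest values of $\alpha+2\beta$ over the monomials $x^\alpha y^\beta$, namely $0+1+2+2+3+3+4+4=19$. The value $19$ is attained by $1,x,x^2,y,x^3,xy,x^4,x^2y$, whose span is closed under $\partial_x,\partial_y$, hence translation invariant. So $\nu_F(I)=19$ and $a(F,B^8)=21-1-19=1$, larger than $a(E_0,B^8)=-1$.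

## 4. Three points by hand

We first record an inequality that will be used several times.

**Fact (snc).** Let $D_1,\dots,D_m$ be the components of a simple normal crossing divisor on a smooth variety $Y$. Then for every prime divisor $F$ over $Y$
$$A_Y(F)\ \ge\ \sum_i\nu_F(D_i). \tag{3}$$

*Proof.* Near a general point of the centre of $F$ choose coordinates with those $D_i$ that contain the centre equal to $\{x_i=0\}$, $i\le k$. On a model where $F=\{t=0\}$ we have, at a general point of $F$, $x_i=t^{m_i}\cdot$unit with $m_i=\nu_F(D_i)$, so $dx_i/x_i=m_i\,dt/t+$ (regular). Hence the pull-back of $\frac{dx_1}{x_1}\wedge\dots\wedge\frac{dx_k}{x_k}\wedge dx_{k+1}\wedge\cdots$ has at most a simple pole along $F$, which says $(A_Y(F)-1)-\sum m_i\ge-1$. $\square$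

Now let $n=3$. Write $M=\mathbb A^2\times N$ with $N=\mathbb A^4$ and coordinates $u=p_2-p_1$, $v=p_3-p_1$. Then $f=f_{P_1}=u_1v_2-u_2v_1$, up to sign, is in $I$: three points are collinear when two coincide. Let $Y=\mathbb A^2\times\mathrm{Bl}_0N$. In the chart $u_1=t$, $u_2=ta$, $v_1=tb$, $v_2=tc$ we get $f=t^2(c-ab)$; the other charts look the same. So $f\mathcal O_Y=\mathcal O(-2E_0-Q)$ with $E_0+Q$ snc. By (3), $A_Y(F)\ge\nu_F(E_0)+\nu_F(Q)$ for all $F$. As $K_{Y/M}=3E_0$ and $\nu_F(Q)=\nu_F(f)-2\nu_F(E_0)$,
$$A_M(F)=A_Y(F)+3\nu_F(E_0)\ge2\nu_F(E_0)+\nu_F(f)\ge2\nu_F(E_0)+\nu_F(I).$$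
If the centre of $F$ lies in $D$ then $\nu_F(E_0)\ge1$, and (1) gives $a(F,B^3)\ge1$. Off $D$ at most two points coincide and $B^3$ is smooth. So $\operatorname{discrep}(B^3)=1$, as predicted.

## 5. Where induction on collisions stops

A sensible plan for general $n$ is induction: away from $D$ the points split into smaller clusters, so only divisors over $D$ need new work. The first half of this plan succeeds.

**Step 4.** *This step describes $B^n$ near a point off $D$.* Let $z\notin D$ have clusters of equal points of sizes $n_1,\dots,n_s$, all less than $n$, and let $U\subset M$ be the open set where points of different clusters are distinct. On $U$, with $\mathrm{pr}_a$ the projection to the points of cluster $a$ and $I_1=(1)$,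
$$I=\bigcap_a\mathrm{pr}_a^*I_{n_a}=\prod_a\mathrm{pr}_a^*I_{n_a},$$
since for ideals in disjoint sets of variables intersection and product agree. We claim $B^n|_U=(\prod_aB^{n_a})|_U$.

On the integral scheme $\prod_aB^{n_a}$ every $\mathrm{pr}_a^*I_{n_a}$ becomes invertible, hence so does the product; this gives a morphism $(\prod_aB^{n_a})|_U\to B^n|_U$ over $U$. Conversely, in a local domain, if $\mathfrak a\mathfrak b=(f)$ with $f\ne0$, write $f=\sum\alpha_k\beta_k$ with $\alpha_k\in\mathfrak a,\beta_k\in\mathfrak b$ and $\alpha_k\beta_k=fc_k$. Then $\sum c_k=1$, so some $c_k$ is a unit and $(f)=(\alpha_k\beta_k)$. From $\mathfrak a\beta_k\subset(\alpha_k\beta_k)$ we get $\mathfrak a=(\alpha_k)$. So if a product of ideals is invertible on an integral scheme, each factor is. Hence each $\mathrm{pr}_a^*I_{n_a}$ is invertible on $B^n|_U$. Blow-ups commute with flat base change, so the blow-up of $\mathrm{pr}_a^*I_{n_a}$ is $B^{n_a}\times\prod_{b\ne a}X^{n_b}$, and we get morphisms $B^n|_U\to B^{n_a}$, hence $B^n|_U\to(\prod_aB^{n_a})|_U$ over $U$. Both morphisms are birational over $U$ between integral separated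 schemes, so they are mutually inverse.

**Step 5.** *This step shows that a product of terminal (canonical) Gorenstein varieties $B_a$ is terminal (canonical).* Let $g_a:Y_a\to B_a$ be resolutions. The discrepancy divisor of $g:\prod Y_a\to\prod B_a$ is the sum of the pull-backs of the effective divisors $K_{Y_a/B_a}$. A prime divisor contracted by $g$ lies in some $\mathrm{pr}_a^{-1}(\mathrm{Exc}(g_a))$, so for dimension reasons it equals $\mathrm{pr}_a^{-1}(G)$ with $G$ a prime divisor contained in $\mathrm{Exc}(g_a)$. Since $B_a$ is normal, $G$ is exceptional, and its coefficient is at least $1$ (respectively $0$). A divisor exceptional over the smooth variety $\prod Y_a$ has discrepancy at least $1$ there, hence at least $1$ over $\prod B_a$.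

So divisors with centre not in $D$ are controlled by smaller $n$. Now consider divisors over $D$. Write $M=\mathbb A^2\times N$ with $N\cong\mathbb A^{2n-2}$ (coordinates $p_i-p_1$) and $Y=\mathbb A^2\times\mathrm{Bl}_0N$. By Step 2, $I\mathcal O_Y=\mathcal O(-d_nE_0)\cdot I_Y$ for some ideal $I_Y$. For (1) we would like
$$A_Y(F)\ge\nu_F(E_0)+\nu_F(I_Y),$$
and induction gives us information on $I_Y=I$ off $E_0$. If $I$ were generated by forms of the single degree $d_n$ on $N$, then $I_Y$ would be constant along the normal direction to $E_0$, and information off $E_0$ would pass to $E_0$. But $I$ is not so generated. For $n=3$ it contains the Vandermonde determinant of $1,x,x^2$, which is $u_1v_1(v_1-u_1)$ up to sign. The only quadric in $I_3$ on $N$, up to scalars, is $u_1v_2-u_2v_1$, which is irreducible and does not divide a product of linear forms. This is the exact point at which the induction stops: what holds off $E_0$ for $I_Y$ need not hold on $E_0$.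

The repair is to replace $I$ by its part of lowest degree.

**Definition.** For $3\le n\le8$ let $J_n\subset I$ be the ideal generated by all $f_W$ with $W$ admissible.

Now homogeneity is available, but the induction hypothesis is lost: $J_n$ vanishes on much more than $\Delta_n$. For $n=3$ it vanishes on all collinear triples, for $n=6$ on all sextuples on a conic. What must be proved is a statement off $D$ about $J_n$, and it does not follow from anything about smaller $B^m$. In terms of the log canonical threshold, recalled in Section 7, it reads as follows.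

**Proposition 1.** For $3\le n\le8$ and $z\in M\setminus D$ there is an admissible $W$ with $\operatorname{lct}_z(f_W)\ge1$. Hence $\operatorname{lct}_z(J_n)\ge1$ for all $z\in M\setminus D$, that is, $A_M(F)\ge\nu_F(J_n)$ for every $F$ over $M$ with centre not contained in $D$.

There is no slack in it. Take $n=6$, $W=P_2$, and six distinct points on the line $y=0$. Near this configuration the collinear sextuples form a smooth subvariety of codimension $4$: subtracting from $y_i$ the value at $x_i$ of the line through $p_1,p_2$ gives $y_i'$ with $y_1'=y_2'=0$, and the subvariety is $y_3'=\dots=y_6'=0$. The shear $y\mapsto y-a-bx$ preserves $P_2$ and $f_W$, so $f_W$ is the determinant with columns $1,x,x^2,y',xy',y'^2$, which vanishes to order at least $1+1+2=4$. For the blow-up of this subvariety, $A_M(F)=4\le\nu_F(f_W)$: the inequality we want can only hold with equality.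

## 6. Proposition 1 implies the theorem for the plane

**Step 6.** *This step transports Proposition 1 to the exceptional divisor $E_0$.* Let $3\le n\le8$. As $J_n$ is generated by forms of degree $d_n$ on $N$,
$$J_n\mathcal O_Y=\mathcal O(-d_nE_0)\cdot J_Y,$$
with $J_Y$ the pull-back of an ideal $J_P$ on $\mathbb P(N)$. On $N\setminus0$ the ideals $J_n$ and $J_Y$ coincide, and $N\setminus0\to\mathbb P(N)$ is smooth and surjective. So Proposition 1 gives $A(F)\ge\nu_F(J_P)$ for all $F$ over $\mathbb P(N)$.

Locally $Y=V\times\mathbb A^1_t\times\mathbb A^2$ with $V\subset\mathbb P(N)$ open and $E_0=\{t=0\}$. Let $V'\to V$ be a log resolution of $J_P$ with $J_P\mathcal O_{V'}=\mathcal O(-G)$; then $K_{V'/V}-G$ has coefficients at least $-1$. On $Y'=V'\times\mathbb A^1\times\mathbb A^2$ the divisor $\Theta=G_{Y'}+E_0-K_{Y'/Y}$, with $G_{Y'}$ the pull-back of $G$, has snc support and coefficients at most $1$. By (3) on $Y'$, $A_{Y'}(F)\ge\nu_F(\Theta)$, that is,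
$$A_Y(F)=A_{Y'}(F)+\nu_F(K_{Y'/Y})\ge\nu_F(E_0)+\nu_F(J_Y)\qquad\text{for all }F .$$

**Step 7.** *This step bounds the discrepancies over $D$.* Since $K_{Y/M}=(2n-3)E_0$ and $J_n\subset I$,
$$A_M(F)=A_Y(F)+(2n-3)\nu_F(E_0)\ge(2n-2-d_n)\nu_F(E_0)+\nu_F(J_n)\ge(2n-2-d_n)\nu_F(E_0)+\nu_F(I).$$
If the centre of $F$ lies in $D$ then $\nu_F(E_0)\ge1$, and (1) gives
$$a(F,B^n)\ge(2n-2-d_n)\nu_F(E_0)-1\ \ge\ \begin{cases}1&3\le n\le6,\\0&n=7,\\-1&n=8.\end{cases}\tag{4}$$

**Step 8.** *This step completes the theorem for $\mathbb A^2$.* The varieties $B^1=\mathbb A^2$ and $B^2$ are smooth. An exceptional $F$ whose centre is not in $D$ is exceptional over some $B^n|_U=(\prod B^{n_a})|_U$ with all $n_a<n$. By induction, Steps 4 and 5 and (4) give: $B^n$ is terminal for $n\le6$ (so $a(F)\ge1$ by integrality); $B^7$ is canonical, its factors off $D$ being terminal; and $a(F)\ge-1$ for all exceptional $F$ over $B^8$, its factors off $D$ being canonical. With Step 3 and $\operatorname{discrep}\le1$ this is the theorem for $X=\mathbb A^2$. It remains to prove Proposition 1.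

## 7. Log canonical thresholds: three elementary rules

**Definition (lct).** For holomorphic $g_1,\dots,g_k$ generating an ideal $\mathfrak q$ put $|\mathfrak q|^2=\sum|g_i|^2$ and
$$\operatorname{lct}_z(\mathfrak q)=\sup\{c\ge0:\ |\mathfrak q|^{-2c}\text{ is locally integrable at }z\}.$$

Different generators give comparable $|\mathfrak q|$, so this depends only on $\mathfrak q$. It is invariant under biholomorphisms and under adding dummy variables. It is $\infty$ if $\mathfrak q=(1)$ (the *trivial ideal*) and $0$ for the zero ideal, in particular for an empty set of generators. Examples: $\operatorname{lct}_0(t^m)=1/m$; $\operatorname{lct}_0(t_1t_2)=1$; $\operatorname{lct}_0(t_1,\dots,t_k)=k$. For algebraic ideals on smooth varieties, $\operatorname{lct}_z(\mathfrak q)\ge c$ if and only if $A(F)\ge c\,\nu_F(\mathfrak q)$ for all $F$ whose centre contains $z$: on a log resolution the integrand becomes, up to units, a product $\prod|t_i|^{2(A(F_i)-1-c'\nu_{F_i}(\mathfrak q))}$, integrable exactly when every $A(F_i)>c'\nu_{F_i}(\mathfrak q)$, and (3) passes from the $F_i$ to all $F$.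

**(L1) Sums.** If $\mathfrak q_1,\mathfrak q_2$ are in separate sets of variables, then $\operatorname{lct}(\mathfrak q_1+\mathfrak q_2)\ge\operatorname{lct}(\mathfrak q_1)+\operatorname{lct}(\mathfrak q_2)$.

*Proof.* For $a,b>0$, $(a+b)^{-(c_1+c_2)}\le a^{-c_1}b^{-c_2}$. Apply this with $a=|\mathfrak q_1|^2$, $b=|\mathfrak q_2|^2$, and Fubini. $\square$

**(L2) Removing smooth points.** Let $g_i=h_s(p_i)$, $i=1,\dots,k$, where $h_s$ is a holomorphic family of functions on a surface. At a point $(s_0,p)$ with $h_{s_0}(p_1)=0$ and $dh_{s_0}(p_1)\ne0$ one has $\operatorname{lct}(g_1,\dots,g_k)\ge1+\operatorname{lct}(g_2,\dots,g_k)$.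

*Proof.* The function $g_1$ can replace one of the two local coordinates of $p_1$, and the other $g_j$ do not involve $p_1$. So $g_1$ and $(g_2,\dots,g_k)$ are in separate variables, and (L1) applies. $\square$

Iterating, every $p_i$ at a smooth point of $\{h_{s_0}=0\}$ can be removed at a gain of $1$.

**(L3) Quasi-homogeneity.** Let $\omega_1,\dots,\omega_a>0$ be integers, $a\ge1$, $\Omega\subset\mathbb C^b$ open, and $g_i$ holomorphic on $\mathbb C^a\times\Omega$ with $g_i(\lambda^\omega u,v)=\lambda^dg_i(u,v)$, $d>0$. Let $k>0$. If $\operatorname{lct}\ge k$ at all points with $u\ne0$ and $\sum\omega_j\ge kd$, then $\operatorname{lct}\ge k$ everywhere.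

*Proof.* Let $0<c<k$, $\|u\|=\max|u_j|^{1/\omega_j}$, and $Q\subset\Omega$ compact. Then $C=\int_{\{1/2\le\|u\|\le1\}\times Q}|g|^{-2c}<\infty$, since the domain is compact and avoids $u=0$. Substituting $u=2^{-j\omega}u'$, the integral over $\{2^{-j-1}\le\|u\|\le2^{-j}\}\times Q$ equals $2^{-2j(\sum\omega-cd)}C$. Here $\sum\omega-cd\ge(k-c)d>0$, so the sum over $j\ge0$ converges. $\square$

For instance, take $g_i=y_i^2+x_i^2+s$ for $i=1,2$, on $\mathbb C\times(\mathbb C^2)^2$. Weights $x_i,y_i:1$, $s:2$ and $d=2$ give $\sum\omega=6\ge2\cdot2$. At a point other than the origin where both $g_i$ vanish: if $s\ne0$, both points are smooth on the curve and (L2) gives $2$; if $s=0$, at least one point is smooth, and after removing it the other generator contains the variable $s$ linearly, giving $2$ again. So $\operatorname{lct}\ge2$ everywhere. This is the pattern of Lemma 2 below.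

## 8. From a determinant to the curves through the points

The hypersurface $f_W=0$ in $M$ can be badly singular, and its equation is a large determinant. But $f_W(p)=0$ means that some $w\in W\setminus0$ vanishes at all $p_i$. So we add $w$ as a variable: on $\mathbb P(W)\times M$ consider the $n$ equations $w(p_1)=\dots=w(p_n)=0$, each involving one point only. The next lemma says that $\operatorname{lct}\ge n$ upstairs gives $\operatorname{lct}\ge1$ downstairs.

**(L5) Determinants.** Let $W$ be an $n$-dimensional space of polynomials on $\mathbb A^2$, $n\ge2$, $z\in M$, and $\mathfrak q=(w(p_1),\dots,w(p_n))$ on $\mathbb P(W)\times M$ (in affine charts of $\mathbb P(W)$). If $\operatorname{lct}_{(w_0,z)}(\mathfrak q)\ge n$ for all $w_0\in\mathbb P(W)$, then $\operatorname{lct}_z(f_W)\ge1$.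

*Proof.* Identify $W\cong\mathbb C^n$ by a basis $w_j$ and let $\Phi(p)=(w_j(p_i))$, a matrix that sends $w$ to $(w(p_i))_i$; so $f_W=\det\Phi$. Let $0<c<1$. Let $\sigma$ be the invariant probability measure on the unit sphere of $W$; its image on $\mathbb P(W)$ is a smooth positive measure. On compact parts of a chart, $|\Phi(p)w|$ for unit $w$ is comparable with $|\mathfrak q|$. By hypothesis and compactness of $\mathbb P(W)$ there is a compact neighborhood $K$ of $z$ with
$$\int_K\int_{|w|=1}|\Phi(p)w|^{-2nc}\,d\sigma(w)\,dp<\infty .$$
We bound the inner integral from below. For $p$ with $f_W(p)\ne0$ let $0<\sigma_1\le\dots\le\sigma_n$ be the singular values of $\Phi(p)$; in suitable unitary coordinates $u$ of $w$, $|\Phi w|^2=\sum\sigma_j^2|u_j|^2$. The image of $\sigma$ under $u\mapsto(u_2,\dots,u_n)$ is a constant multiple of Lebesgue measure on the unit ball of $\mathbb C^{n-1}$. The polydisc $|u_j|\le\sigma_1/(n\sigma_j)$, $j\ge2$, lies in that ball, so the corresponding part of the sphere has measure $\epsilon\prod_{j\ge2}(\sigma_1/\sigma_j)^2$ with $\epsilon=\epsilon(n)>0$. There $|\Phi w|^2\le\sigma_1^2(1+\frac{n-1}{n^2})\le n\sigma_1^2$.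 So the inner integral is at least
$$\epsilon'\sigma_1^{-2nc}\,\sigma_1^{2(n-1)}\prod_{j\ge2}\sigma_j^{-2}=\epsilon'\sigma_1^{2n(1-c)}|f_W(p)|^{-2}\ \ge\ \epsilon''|f_W(p)|^{-2(1-n(1-c))},$$
where we used $|f_W|=\prod\sigma_j\le\mathrm{const}\cdot\sigma_1$ on $K$. So $|f_W|^{-2c'}$ is integrable near $z$ for $c'=1-n(1-c)$, whenever this is positive, and $c'\to1$ as $c\to1$. $\square$

A small check: for $W=\langle1,x\rangle$, $f_W=x_2-x_1$ has threshold $1$. Upstairs, where the coefficient of $x$ is $1$, $\mathfrak q=(\alpha+x_1,\alpha+x_2)$ is generated by two coordinates, so its threshold is $2$; at the remaining point $w_0=1$ of $\mathbb P(W)$ it is trivial.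

Now fix $w_0$ and $z$. If some $w_0(p_i)\ne0$ the ideal is trivial, and (L2) removes the smooth points of $\{w_0=0\}$. What is left is points at the singularities of $w_0$, which we treat separately for reduced and for non-reduced curves.

## 9. Points at singularities of reduced curves

**Definition.** Two germs of functions on surfaces are *contact equivalent* if one is a unit times the other composed with a local biholomorphism; that is, the curve germs are isomorphic. For an isolated singular zero $q$ of $h$ the *Tjurina algebra* is $T=\mathcal O_q/(h,\partial h)$, with $\partial h$ the two partial derivatives. If $e_l$ is a basis of $T$, then $H(s;x,y)=h+\sum_ls_le_l$ is the *miniversal deformation* of $h$.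

For example, $y^2+x^3$ has $T=\mathbb C[x]/(x^2)$ and $H=y^2+x^3+s_1x+s_0$. We need these cases, with Tjurina algebras spanned by the functions that multiply the $s_j$:

* $A_\mu$ ($\mu=1,2,3$): $H=y^2+x^{\mu+1}+\sum_{j=0}^{\mu-1}s_jx^j$;
* $D_4$: $H=x^3+y^3+s_0+s_1x+s_2y+s_3xy$.

**(L6) Versality.** Let $h_s$, $s\in(\mathbb C^m,s_0)$, be a holomorphic family of functions on a surface, and let $h_{s_0}$ have isolated singular zeros $q_1,\dots,q_t$ with Tjurina algebras $T_a$. Assume the derivatives $\partial_{s_j}h|_{s_0}$ span $\bigoplus_aT_a$. Let $H_a(s^{(a)};x,y)$ be the miniversal deformation of a germ contact equivalent to $(h_{s_0},q_a)$. Then at a point where $k_a$ of the points $p_i$ equal $q_a$ ($k=\sum k_a$), in suitable coordinates of base and surfaces the ideal $(h_s(p_i))_i$ is the sum over $a$ of the ideals $(H_a(s^{(a)};p_i))_{p_i\to q_a}$ at the origin, in separate sets of variables. So (L1) applies.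

*Proof.* By the completeness theorem for the semiuniversal deformation of an isolated hypersurface singularity (e.g. Greuel–Lossen–Shustin, *Introduction to Singularities and Deformations*, Ch. II.1), the deformation $\{h_s=0\}$ of the germ $(\{h_{s_0}=0\},q_a)$ is isomorphic to the pull-back of $\{H_a=0\}$ by a holomorphic map $\phi_a:(\mathbb C^m,s_0)\to(\mathbb C^{\dim T_a},0)$.

We lift this isomorphism to the ambient spaces. Lift the images of the two coordinate functions to the ambient local ring. At $s=s_0$ these lifts agree with the chosen contact equivalence modulo $h_{s_0}$; subtracting suitable multiples of $h$ makes them agree exactly. By the inverse function theorem we get a family of local biholomorphisms $\psi_{a,s}$. The pull-back of $(H_a(\phi_a(s);\cdot))$ lies in $(h)$, and the induced map of quotient rings is an isomorphism, so the two principal ideals agree: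
$$h_s=\text{unit}\cdot H_a(\phi_a(s);\psi_{a,s}(\cdot)).$$
Differentiate in $s_j$ at $s_0$. The derivative of the unit contributes a multiple of $h_{s_0}$; the derivative of $\psi$ contributes an element of the ideal generated by $\partial H_a(0;\cdot)\circ\psi_{a,s_0}$, which lies in $(h_{s_0},\partial h_{s_0})$. So modulo $(h_{s_0},\partial h_{s_0})$
$$\partial_{s_j}h\equiv\text{unit}\cdot\sum_l\partial_{s_j}\phi_{a,l}\cdot(e_l\circ\psi_{a,s_0}).$$
The functions $\text{unit}\cdot(e_l\circ\psi_{a,s_0})$ form a basis of $T_a$, so the hypothesis says exactly that $(\phi_1,\dots,\phi_t)$ is a submersion at $s_0$. Hence $s^{(a)}=\phi_a(s)$, $a=1,\dots,t$, completed by further functions $s'$, are coordinates of the base. Take $\psi_{a,s}(p_i)$ as coordinates of the points near $q_a$, and the claim follows. $\square$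

**Classification (C).** A reduced affine plane curve $\{w_0=0\}$ with $1\le\deg w_0\le3$ has one of these sets of singular points: empty; one, two or three $A_1$; one $A_2$; one $A_3$; one $D_4$. Except for $D_4$, the total Tjurina length is at most $3$. A $D_4$ point $p$ occurs only for three concurrent lines, and then $w_0$ is a squarefree cubic form in coordinates centred at $p$.

*Proof.* Lines are smooth, and reduced conics have at most one $A_1$. An irreducible cubic has at most one singular point (a line through two would meet it with multiplicity at least $4$), of multiplicity $2$. Its tangent cone is either two lines, giving $A_1$, or a double line; then the equation is $y^2$ plus a cubic form which contains $x^3$ (otherwise $y$ divides it), giving $A_2$. An irreducible conic and a line meet in at most two points: transversally, giving $A_1$, or tangentially in one point, where the equation is, up to a unit, $y(y-g(x))=(y-g/2)^2-g^2/4$ with $g$ of order $2$, giving $A_3$. Three distinct lines have at most three $A_1$, or are concurrent in a $D_4$; a squarefree cubic form is linearly equivalent to $x^3+y^3$.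 $\square$

**(S) Surjectivity.** For $w_0$ as in (C), the map $P_2\to\bigoplus_aT_a$ is surjective.

*Proof.* Let $Z\subset\mathbb A^2$ be the finite scheme with $\mathcal O_Z=\bigoplus T_a$, and $V_j$ the image of $P_j$ in $\mathcal O_Z$. If $V_{j+1}=V_j$, then $V_j$ is stable under multiplication by $x$ and $y$ and contains $1$, so $V_j=\mathcal O_Z$. Hence the $V_j$ increase strictly until they equal $\mathcal O_Z$, and $V_2=\mathcal O_Z$ if the length is at most $3$. For $D_4$, $T$ is the quotient by two coprime quadratic forms, the partial derivatives of a squarefree cubic form. It has Hilbert series $(1+t)^2$, so it is spanned by degrees at most $2$. $\square$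

**Lemma 2.** For $H$ of type $A_1,A_2,A_3,D_4$, $\mu$ the number of parameters $s_j$, and $0\le k\le8$, the ideal $(H(s;x_i,y_i))_{i=1}^k$ on $\mathbb C^\mu\times(\mathbb C^2)^k$ has $\operatorname{lct}\ge k$ at every point.

*Proof.* We use induction on the type, in the order $A_1,A_2,A_3,D_4$, and for a given type on $k$; $k=0$ is trivial. Let $k\ge1$.

**Reduction to points other than the origin.** The purpose is to apply (L3) with all variables of positive weight. For $A_\mu$ take $x:2$, $y:\mu+1$, $s_j:2(\mu+1-j)$, $d=2\mu+2$. The condition $\sum\omega\ge kd$ is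
$$k(\mu+3)+(\mu+1)(\mu+2)-2\ge k(2\mu+2),\quad\text{i.e.}\quad(\mu+1)(\mu+2)-2\ge k(\mu-1).$$
For $\mu=1,2,3$ this reads $4\ge0$, $10\ge k$, $18\ge2k$, and all hold. For $D_4$ take $x,y:1$; $s_0,s_1,s_2,s_3:3,2,2,1$; $d=3$. The condition is $2k+8\ge3k$, that is, $k\le8$. So it suffices to treat points other than the origin.

**Points with $s=0$.** Some $(x_i,y_i)\ne0$. There $H(0;\cdot)$ is nonzero, and the ideal is trivial, or its zero curve is smooth at $(x_i,y_i)$, and (L2) with induction on $k$ gives $\operatorname{lct}\ge1+(k-1)$.

**Points with $s\ne0$.** If some $H(s;x_i,y_i)\ne0$ the ideal is trivial. Otherwise remove the $p_i$ at smooth points by (L2). The rest lie at singular points of $\{H(s;\cdot)=0\}$. We show that these are of smaller type and that the $\partial_{s_j}H$ span $\bigoplus T_a$; then (L6), (L1) and the induction hypothesis for the smaller types give the claim.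

For $A_\mu$ the curve is $y^2+P(x)=0$ with $P$ monic of degree $\mu+1$ without $x^\mu$-term and $P\ne x^{\mu+1}$. So $P$ has at least two distinct roots: a single root $a$ would make the $x^\mu$-coefficient $-(\mu+1)a$, forcing $a=0$. The singular points are $(a,0)$ with $a$ a root of multiplicity $m$, $2\le m\le\mu$, of type $A_{m-1}$ with $T=\mathbb C[x]/(x-a)^{m-1}$. The total length is $\mu+1$ minus the number of distinct roots, hence at most $\mu-1$, and by the Chinese remainder theorem the polynomials $1,x,\dots,x^{\mu-1}$, which are the $\partial_{s_j}H$, span $\bigoplus T_a$.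

For $D_4$ the leading form $x^3+y^3$ is squarefree, so the curve is a reduced cubic. By (C), a $D_4$ point at $(a,b)$ would force $H=(x-a)^3+(y-b)^3$; as $H$ has no terms $x^2,y^2$, this gives $a=b=0$ and $s=0$, a contradiction. So only $A_1,A_2,A_3$ occur. By (S), $P_2$ surjects onto $\bigoplus T_a$, and in $T_a$ we have $3x^2\equiv-(s_1+s_3y)$ and $3y^2\equiv-(s_2+s_3x)$. So $1,x,y,xy$, which are the $\partial_{s_j}H$, already span. $\square$

**Corollary 3.** Let $W\subset P_3$ be a subspace, $w_0\in W$ reduced (as a curve, of degree at least $1$), $k\le8$, and $p_1,\dots,p_k$ singular points of $\{w_0=0\}$, repetitions allowed. If $W\supset P_2$, or if $\deg w_0\le2$ and $1\in W$, then $(w(p_i))_{i\le k}$ on $\mathbb P(W)\times(\mathbb A^2)^k$ has $\operatorname{lct}\ge k$ at $(w_0;p_1,\dots,p_k)$.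

*Proof.* In an affine chart, $h_s=w_0+\sum s_jw_j$ with $w_0,w_1,\dots$ a basis of $W$. Since $w_0\mapsto0$ in each $T_a$, the derivatives $w_j$ span the image of $W$ in $\bigoplus T_a$. This is everything by (S) if $W\supset P_2$. If $\deg w_0\le2$, there is at most one singular point, of type $A_1$ with $T=\mathbb C$, and $1\in W$ suffices. Apply (L6), Lemma 2 and (L1). $\square$

## 10. Double lines

If $w_0=\ell^2m$ with $\ell$ of degree $1$, the singularities along $\ell$ are not isolated and (L6) does not apply. Here we replace the family by its leading part, for a weight that measures the distance from $\ell$.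

**(L4) Degeneration.** Let $u$ have positive integer weights $\omega$ and $v$ weight $0$, and let $g_i$ be polynomials in $(u,v)$ all of whose terms have weight at least $d$, with weight-$d$ parts $g_i^0$. Then $\operatorname{lct}_{(0,v_0)}(g)\ge\operatorname{lct}_{(0,v_0)}(g^0)$.

*Proof.* Let $0<c<\operatorname{lct}_{(0,v_0)}(g^0)$; if there is no such $c$, nothing is to be shown. Put $\tilde g_i(\tau,u,v)=\tau^{-d}g_i(\tau^\omega u,v)$, a polynomial with $\tilde g_i|_{\tau=0}=g_i^0$. The function $\psi=c\log|\tilde g|$ is plurisubharmonic, and on a small polydisc $B$ around $(0,0,v_0)$ we have $\int_{B\cap\{\tau=0\}}e^{-2\psi}<\infty$. By the Ohsawa–Takegoshi theorem there is a holomorphic $\Theta$ on $B$ with $\Theta|_{\tau=0}=1$ and $\int_B|\Theta|^2e^{-2\psi}<\infty$. Since $\Theta\ne0$ near $(0,0,v_0)$, $|\tilde g|^{-2c}$ is integrable on a neighborhood of $(0,0,v_0)$, and this neighborhood contains a point $(\tau,0,v_0)$ with $\tau\ne0$. Near that point $\tilde g$ equals $g$, with dummy variable $\tau$, up to the unit $\tau^{-d}$ and the coordinate change $(\tau,u,v)\mapsto(\tau,\tau^\omega u,v)$. So $\operatorname{lct}_{(0,v_0)}(g)\ge c$.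 $\square$

**Lemma 4.** Let $r\in\{2,3\}$, $1\le k\le2(r+1)$, $u\ne0$ a polynomial in $x$, and $\Omega=\{u\ne0\}\subset\mathbb C$. For $S\in\mathbb C[x]_{\le r}$, $x_i\in\Omega$, $y_i\in\mathbb C$, the ideal $(y_i^2u(x_i)+S(x_i))_{i=1}^k$ on $\mathbb C^{r+1}\times(\Omega\times\mathbb C)^k$ has $\operatorname{lct}\ge k$ everywhere.

*Proof.* Give the coefficients of $S$ weight $2$, $y_i$ weight $1$, $x_i$ weight $0$; then $d=2$ and $\sum\omega=2(r+1)+k\ge2k$. By (L3) it suffices to treat points with $(S,y)\ne0$. If $S=0$, some $y_i\ne0$ and the ideal is trivial. Let $S\ne0$, and assume all generators vanish at the point. A singular point of $\{y^2u+S=0\}$ over $\Omega$ has $2yu=0$, so $y=0$, and then $S=S'=0$: it is $(a,0)$ with $a$ a root of $S$ of multiplicity $m$, $2\le m\le r\le3$. With $y\sqrt u$ as a coordinate, it is of type $A_{m-1}$ with $T=\mathbb C[x]/(x-a)^{m-1}$. If there is such a point, $\sum(m_a-1)<\deg S\le r$, so the derivatives $1,x,\dots,x^r$ with respect to the coefficients of $S$ span $\bigoplus T_a$. Remove the smooth points by (L2) and apply (L6), Lemma 2 and (L1) to the rest; note $k\le8$.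 $\square$

## 11. Proof of Proposition 1: curves in $W$ through the points

Let $z=(p_1,\dots,p_n)$ with not all $p_i$ equal, and let $\mathrm{Dir}\subset\mathbb P^1$ be the finite set of directions of lines through two distinct $p_i$.

**Step 9.** *This step chooses $W$, depending on $z$.*

* $n=3$: $W=P_1$.
* $n=4$: $W=P_1\oplus\langle q\rangle$, $q$ a quadratic form of rank $2$.
* $n=5$: $W=P_1\oplus\langle q_1,q_2\rangle$, $q_1,q_2$ quadratic forms without common root.
* $n=6$: $W=P_2$.
* $n=7$: $W=P_2\oplus\langle c\rangle$, $c$ a squarefree cubic form with no root in $\mathrm{Dir}$.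
* $n=8$: $W=P_2\oplus\langle c_1,c_2\rangle$, with $c_1,c_2$ cubic forms without common root, no cube of a linear form in the pencil, and the non-squarefree members having no root in $\mathrm{Dir}$.

For $n=8$ such a pencil exists. Let $c_1=x^3+x^2y=x^2(x+y)$ and $c_2=2xy^2+y^3=y^2(2x+y)$; they have no common root. Their Jacobian is
$$(3x^2+2xy)(4xy+3y^2)-x^2\cdot2y^2=3xy(4x^2+5xy+2y^2),$$
which has four distinct roots (the quadratic factor has discriminant $25-32\ne0$ and is divisible by neither $x$ nor $y$). If a member is divisible by $L^2$, both its partial derivatives are divisible by $L$, so $L$ divides the Jacobian; in the same way a member $L^3$ forces $L^2$ to divide the Jacobian. So there are no cubes. For each of the four possible $L$ only one member vanishes at the root of $L$, since there is no common root; so there are at most four non-squarefree members. A general linear change of variables moves their finitely many roots off $\mathrm{Dir}$ and keeps the other properties.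

**Step 10.** *This step reduces to the points where $w_0$ is singular.* By (L5) it suffices to show $\operatorname{lct}_{(w_0,z)}(\mathfrak q)\ge n$ for every $w_0\in\mathbb P(W)$, with $\mathfrak q=(w(p_1),\dots,w(p_n))$. If some $w_0(p_i)\ne0$, $\mathfrak q$ is trivial. So let all $p_i$ lie on $C_0=\{w_0=0\}$; then $w_0$ is not constant. Let $K=\{i:dw_0(p_i)=0\}$ and $k=|K|$. By (L2) it suffices to show that $\mathfrak q_K=(w(p_i))_{i\in K}$ has $\operatorname{lct}\ge k$; there is nothing to show if $k=0$.

**Step 11.** *This step treats reduced $C_0$.* The points $p_i$, $i\in K$, are singular points of $C_0$, and $k\le n\le8$. For $n\le5$ we have $\deg w_0\le2$ and $1\in W$; for $n\ge6$, $W\supset P_2$. Corollary 3 gives $\operatorname{lct}\ge k$.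

**Step 12.** *This step lists the non-reduced cases.* If $C_0$ is non-reduced, then $w_0=\ell^2m$ with $\deg\ell=1$ and $\deg m\le1$. For $n=3$ this is impossible. For $n=4$ the leading form would be a square and a multiple of $q$, which has rank $2$; impossible. For $n=5,6$, $m$ is constant. For $n=7$, $\deg m=1$ would make the leading form a non-squarefree multiple of $c$; so $m$ is constant. For $n=8$ both degrees of $m$ can occur.

We shall use affine coordinate changes of $\mathbb A^2$. Since $W$ is translation invariant, in new coordinates $W$ is again $P_{r-1}$ plus the forms obtained by the linear part of the change.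

**Step 13.** *This step treats $w_0=\ell^2$, up to a constant, for $n=5,6,7,8$.* All $p_i$ lie on $\ell$ and $K=\{1,\dots,n\}$. Since not all $p_i$ are equal, the direction of $\ell$ is in $\mathrm{Dir}$. Choose affine coordinates with $\ell=y$. Near $w_0=y^2$ in $\mathbb P(W)$ the general element $w$ is as follows.

* $n=5$: $w=y^2+a_0+a_1x+b_0y+a_2(x^2+\beta xy)$ with $\beta$ a constant. Indeed the forms in $W$ are spanned by $y^2$ and a form with nonzero $x^2$-coefficient, as there is no common root.
* $n=6$: $w=y^2+a_0+a_1x+a_2x^2+b_0y+b_1xy$.
* $n=7$: as for $n=6$, plus $\eta(\gamma x^3+y(\cdots))$ with $\gamma\ne0$, because $c$ has no root in $\mathrm{Dir}$.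
* $n=8$: as for $n=6$, plus $\eta_1(\gamma x^3+y(\cdots))+\eta_2\,y(\cdots)$ with $\gamma\ne0$. The second basis form of the pencil is chosen to vanish in the direction of $\ell$, and then the first does not, as there is no common root.

Give $y_i$ weight $1$, all parameters $a,b,\eta$ weight $2$, and $x_i$ weight $0$. The point considered has $y_i=0$ and all parameters $0$. All terms of $w(x_i,y_i)$ have weight at least $2$, and the weight-$2$ part is $y_i^2+S(x_i)$. For $n=5,6$, $S=a_0+a_1x+a_2x^2$ is the general polynomial of degree at most $r=2$. For $n=7,8$, $S=a_0+a_1x+a_2x^2+\eta\gamma x^3$ (with $\eta=\eta_1$ for $n=8$) is the general polynomial of degree at most $r=3$. The other parameters are dummy variables. By (L4) and Lemma 4 with $u=1$ and $k=n\le2(r+1)$, that is, $5,6\le6$ and $7,8\le8$, we get $\operatorname{lct}\ge k$.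

**Step 14.** *This step treats $n=8$, $w_0=\ell^2m$ with $\deg m=1$.* The leading form of $w_0$ is a non-squarefree member of the pencil and not a cube. So $\ell$ and $m$ are not parallel, and their directions are not in $\mathrm{Dir}$. Hence two distinct points among the $p_i$ never lie both on $\ell$, nor both on $m$. If $\ell\cap m$ were one of the $p_i$, all $p_i$ would equal it, which is excluded. As all $p_i\in\ell\cup m$ and they are not all equal, $\{p_1,\dots,p_8\}$ consists of exactly two points $q_1\in\ell\setminus m$ and $q_2\in m\setminus\ell$. The point $q_2$ is a smooth point of $C_0$, so $K=\{i:p_i=q_1\}$ and $1\le k\le7$. Choose affine coordinates with $\ell=y$, $q_1=0$. Near $w_0$,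
$$w=y^2m(x,y)+a_0+a_1x+a_2x^2+b_0y+b_1xy+b_2y^2+\eta\big(\gamma x^3+y(\cdots)\big),\qquad\gamma\ne0,$$
where $\gamma\ne0$ because the leading form of $w_0$ vanishes in the direction of $\ell$ and the pencil has no common root. With weights as in Step 13, all terms have weight at least $2$, with weight-$2$ part $y_i^2u(x_i)+S(x_i)$, where $u(x)=m(x,0)$, $u(0)\ne0$, and $S=a_0+a_1x+a_2x^2+\eta\gamma x^3$ is the general polynomial of degree at most $3$. By (L4) and Lemma 4 ($r=3$, $k\le7$, at $x_i=0\in\Omega$), $\operatorname{lct}\ge k$.

So $\operatorname{lct}_z(f_W)\ge1$ in all cases. Since $f_W\in J_n$, also $\operatorname{lct}_z(J_n)\ge1$ for all $z\in M\setminus D$. This proves Proposition 1, and with Section 6 the theorem for $X=\mathbb A^2$.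

## 12. From the plane to an arbitrary smooth surface

**Step 15.** *This step shows that $B^n(X)$ is, locally, étale over $B^n(\mathbb A^2)$.* Let $z\in X^n$ have the distinct coordinates $q_1,\dots,q_s$, with $z_i=q_{a(i)}$. Choose affine open $U_a\ni q_a$ and étale maps $\varphi_a:U_a\to\mathbb A^2$ with $\varphi_1(q_1),\dots,\varphi_s(q_s)$ distinct. Then $\Phi=\prod_i\varphi_{a(i)}:\prod_iU_{a(i)}\to(\mathbb A^2)^n$ is étale. Consider a pair $i<j$, with points $x_i,x_j$ of $X$. If $a(i)\ne a(j)$, neither $x_i=x_j$ nor $\varphi_{a(i)}(x_i)=\varphi_{a(j)}(x_j)$ occurs near $z$. If $a(i)=a(j)=a$, then $U_a\times_{\mathbb A^2}U_a=\Delta_{U_a}\sqcup R$ with $R$ closed and $(q_a,q_a)\notin R$. So near $z$ the map $\Phi$ pulls $\Delta_n(\mathbb A^2)$ back to $\Delta_n(X)$, with reduced structures. As blow-ups commute with flat base change, $B^n(X)$ is étale over $B^n(\mathbb A^2)$ near the fibre over $z$. In particular it is normal and Gorenstein.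

**Step 16.** *This step transfers the lower bounds $a\ge c$ with $c\in\{1,0,-1\}$.* Let $V\subset B^n(X)$ be open and étale over $W=B^n(\mathbb A^2)$; such $V$ cover $B^n(X)$. Take a resolution $W'\to W$ whose exceptional locus is an snc divisor, and $V'=V\times_WW'$. Then $V'$ is smooth, $K_{V'/V}$ is the pull-back of $K_{W'/W}$, and its support is snc. A prime divisor of $V'$ contracted in $V$ maps onto a dense subset of a prime divisor of $W'$ contracted in $W$ and has the same coefficient, at least $c$. Let $F$ be exceptional over $V$. If $c\ge0$, either $F$ is a divisor on $V'$, or $a(F,V)=a(F,V')+\nu_F(K_{V'/V})\ge1$. If $c=-1$, then $a(F,V)+1=A_{V'}(F)+\nu_F(K_{V'/V})\ge A_{V'}(F)-\sum\nu_F(G_i)\ge0$ by (3), where the $G_i$ are the components of $\operatorname{Supp}K_{V'/V}$. So $a(F,V)\ge c$ in all cases.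

**Step 17.** *This step transfers the upper bounds.* For every variety of dimension at least $2$, $\operatorname{discrep}\le1$. For $n\ge3$, near a point of the small diagonal $D_X\subset X^n$ the map $\Phi$ of Step 15 is étale and pulls $D$ back to $D_X$ and the ideal of $\Delta_n(\mathbb A^2)$ back to that of $\Delta_n(X)$. The equality $K_{B^n}=\mu^*K+E$, the log discrepancy $2n-2$ of $E_0$, and the order $d_n$ of the ideal along $E_0$ are all étale local, so (2) holds for $X$, and $E_0$ is exceptional over $B^n(X)$ by the dimension count in Step 3. Hence $\operatorname{discrep}(B^7)\le0$, $\operatorname{discrep}(B^8)\le-1$, and $\operatorname{discrep}(B^n)=-\infty$ for $n\ge9$.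

Together with Step 16 this gives $\operatorname{discrep}(B^n)=1,\,0,\,-1,\,-\infty$ for $n\le6$, $n=7$, $n=8$, $n\ge9$ respectively, which is part (b) of the theorem, and part (a) follows from it. $\blacksquare$
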